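\title{Canonical coordinates as generating series of moments:\\ a positivity conjecture of Krattenthaler and Rivoal}

\begin{abstract}
Let $\mathbf q_{\mathbf N}(z)=z\exp(\mathbf G_{\mathbf N}(z)/\mathbf F_{\mathbf N}(z))$ be the canonical coordinate attached to integers $N_1,\dots,N_k\ge2$, where the hypergeometric series $\mathbf F_{\mathbf N}$ has radius of convergence $1/C_{\mathbf N}$. We prove the conjecture of Krattenthaler and Rivoal that the coefficient of $z^m$ in $(C_{\mathbf N}z-1)^n\mathbf q_{\mathbf N}(z)$ is positive for all $m\ge n+1$. The proof works for arbitrary real parameters in $(0,1)$. It shows that the normalized coefficients are the moments of a positive density on $(0,1)$, gives the signs of all remaining coefficients, and shows that the range of $m$, the constant $C_{\mathbf N}$ and the exponent $1$ in the exponential are sharp. The main step is that the argument of the hypergeometric function increases along its branch cut; it is proved by induction on the number of parameters,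 with a convex conformal map of Schwarz--Christoffel type.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The conjecture}

Let $k\ge1$ and let $\mathbf N=(N_1,\dots,N_k)$ be integers with $N_j\ge2$. Let $R_j=\{r\in\{1,\dots,N_j\}:\gcd(r,N_j)=1\}$, let $\varphi$ be Euler's totient function, and let $(a)_m=a(a+1)\cdots(a+m-1)$. Put
\[
C_{\mathbf N}=\prod_{j=1}^k\Big(N_j^{\varphi(N_j)}\prod_{p\mid N_j,\ p\text{ prime}}p^{\varphi(N_j)/(p-1)}\Big),
\qquad
B_{\mathbf N}(m)=C_{\mathbf N}^{\,m}\prod_{j=1}^k\prod_{r\in R_j}\frac{(r/N_j)_m}{m!}.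
\]
For example, $C_{(2)}=4$ and $B_{(2)}(m)=\binom{2m}m$, while $C_{(2,6)}=1728$ and $B_{(2,6)}(m)=\frac{(6m)!}{(3m)!\,m!^3}$. Define
\[
\mathbf F_{\mathbf N}(z)=\sum_{m\ge0}B_{\mathbf N}(m)z^m,\qquad
\mathbf G_{\mathbf N}(z)=\sum_{m\ge1}B_{\mathbf N}(m)\Big(\sum_{j=1}^k\sum_{r\in R_j}\sum_{i=0}^{m-1}\Big(\frac1{r/N_j+i}-\frac1{1+i}\Big)\Big)z^m .
\]
The series $\mathbf F_{\mathbf N}$ has radius of convergence $1/C_{\mathbf N}$. The \emph{canonical coordinate} is the power series
\[
\mathbf q_{\mathbf N}(z)=z\exp\big(\mathbf G_{\mathbf N}(z)/\mathbf F_{\mathbf N}(z)\big)=z+\cdots .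
\]
It is known that its Taylor coefficients are integers and that all of them are positive, except the constant term, which vanishes. The following conjecture is posed in \cite{KR}.

\begin{quote}
\emph{For all integers $N_1,\dots,N_k\ge2$ and $n\ge1$, the coefficient of $z^m$ in $(C_{\mathbf N}z-1)^n\mathbf q_{\mathbf N}(z)$ is positive for all $m\ge n+1$.}
\end{quote}

We prove it. Integrality plays no role, and neither does the arithmetic of the numbers $r/N_j$: all that matters is that they lie in $(0,1)$, which holds because $N_j\ge2$.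

\subsection{Results}

Let $d\ge1$, let $\alpha_1,\dots,\alpha_d\in(0,1)$ be real and let $C>0$. Put
\[
b_m=\prod_{j=1}^d\frac{(\alpha_j)_m}{m!},\qquad F(x)=\sum_{m\ge0}b_mx^m,\qquad
G(x)=\sum_{m\ge1}b_m\Big(\sum_{j=1}^d\sum_{i=0}^{m-1}\Big(\frac1{\alpha_j+i}-\frac1{1+i}\Big)\Big)x^m,
\]
\[
f(x)=\exp\big(G(x)/F(x)\big),\qquad q(z)=z\,f(Cz),
\]
and $f^\lambda=\exp(\lambda G/F)$ for $\lambda>0$. If $(\alpha_j)$ is the list of all $r/N_j$ and $C=C_{\mathbf N}$, then $\mathbf F_{\mathbf N}(z)=F(Cz)$, $\mathbf G_{\mathbf N}(z)=G(Cz)$ and $\mathbf q_{\mathbf N}=q$. So the conjecture is a special case of the first theorem.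

\begin{theorem}\label{thm:conj}
For all $n\ge1$ and $m\ge n+1$, the coefficient of $z^m$ in $(Cz-1)^nq(z)$ is positive.
\end{theorem}

\begin{theorem}\label{thm:full}
Let $\Lambda=\mathbb C\setminus[1,\infty)$.
\begin{enumerate}
\item[(a)] For every $\lambda\in(0,1]$, $f^\lambda$ continues analytically to $\Lambda$, and
\[
f(x)^\lambda=\int_0^1\frac{w_\lambda(t)\,dt}{1-tx}\qquad(x\in\Lambda)
\]
with $w_\lambda$ a continuous, strictly positive probability density on $(0,1)$.
\item[(b)] For $\lambda\in(0,1]$ and $n\ge1$, the coefficient of $z^m$ in $(Cz-1)^nz\,f(Cz)^\lambda$ is positive for $m\ge n+1$ and has the sign $(-1)^{n+m-1}$ for $1\le m\le n$. In particular it is negative at $m=n$, so the range $m\ge n+1$ is sharp.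
\item[(c)] Let $c>0$ and let $n$ be odd. All coefficients of $z^m$, $m\ge n+1$, in $(cz-1)^nq(z)$ are positive if and only if $c\ge C$.
\item[(d)] For every $\lambda>1$ there are $n\ge1$ and $m\ge n+1$ for which the coefficient in \textup{(b)} is negative.
\end{enumerate}
\end{theorem}

\subsection{Differences and moments}\label{ss:moments}

To see what the conjecture measures, let $h(x)=\sum_{i\ge0}\phi_ix^i$ be any power series, let $c>0$, $n\ge0$, $m\ge n+1$, and write $[z^m]$ for the coefficient of $z^m$. The binomial theorem gives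
\begin{equation}\label{eq:coef}
[z^m]\,(cz-1)^nz\,h(Cz)=\sum_{i=0}^n\binom ni c^i(-1)^{n-i}C^{m-1-i}\phi_{m-1-i}.
\end{equation}
For $c=C$, with $l=m-1-n\ge0$, this reads
\begin{equation}\label{eq:diff}
[z^m]\,(Cz-1)^nz\,h(Cz)=C^{m-1}\sum_{j=0}^n\binom nj(-1)^j\phi_{l+j}.
\end{equation}
The sum is $\phi_l-\phi_{l+1}$ for $n=1$ and $\phi_l-2\phi_{l+1}+\phi_{l+2}$ for $n=2$. Thus Theorem~\ref{thm:conj} says that the Taylor coefficients of $f$, which are the coefficients of $q$ divided by powers of $C$, form a decreasing sequence, a convex sequence, and so on to every order. The model for such behavior is the geometric sequence $t^i$ with $0<t<1$, and any average of such sequences. Indeed, if $\phi_i=\int t^i\,d\mu(t)$ for a finite positive measure $\mu$ on $[0,1]$, that is, if $h(x)=\int\frac{d\mu(t)}{1-tx}$, then \eqref{eq:coef} becomes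
\begin{equation}\label{eq:mom}
[z^m]\,(cz-1)^nz\,h(Cz)=\int_{[0,1]}(Ct)^{m-1-n}(c-Ct)^n\,d\mu(t),
\end{equation}
which for $c=C$ is positive as soon as $\mu$ charges the open interval $(0,1)$. Conversely, Hausdorff's theorem (Fact~D in Section~\ref{sec:facts}) says that a sequence whose differences \eqref{eq:diff} are nonnegative for all $n\ge0$ is of this form. So an integral representation of $f$ as in Theorem~\ref{thm:full}(a) is not one route among many: up to strictness of the inequalities, it is the content of the conjecture.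

The series $F$ has such a representation for a simple reason: $b_m$ is the $m$th moment of a product $T$ of independent Beta variables. This makes the conjecture plausible, but it proves nothing about $f$, which involves a quotient and an exponential.

\subsection{Plan of the proof}

Let $\mathbb H=\{\operatorname{Im}x>0\}$. A function $\int\frac{d\mu(t)}{1-tx}$ maps $\mathbb H$ into its closure, and the Herglotz--Nevanlinna theorem provides a converse. Since $\arg f=\operatorname{Im}(G/F)$, the task is to show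
\[
0<\operatorname{Im}(G/F)<\pi\quad\text{on }\mathbb H .
\]
Section~\ref{sec:one} does this by hand for $\mathbf N=(2)$, where $q$ is the generating series of the Catalan numbers. In general, Section~\ref{sec:beta} writes $G/F=L-L(0)$ with $L(x)=\mathbb E\big[\frac{\log T}{1-xT}\big]\big/\mathbb E\big[\frac1{1-xT}\big]$. The lower bound $\operatorname{Im}L>0$ is a covariance inequality. The upper bound is the difficulty, and it leaves no room: for $d=1$ the supremum of $\operatorname{Im}L$ equals $\pi$. Section~\ref{sec:strip} reduces it to the cut $(1,\infty)$ and derives it there from Cauchy's theorem and one qualitative property of $F$: its argument increases along the cut. That property is proved in Section~\ref{sec:arg}. Sections~\ref{sec:rep} and~\ref{sec:sharp} deduce the theorems.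

\section{One parameter: the Catalan numbers}\label{sec:one}

Let $d=1$ and $\alpha_1=\alpha$. Then $F(x)=(1-x)^{-\alpha}$ and $(1-x)F'=\alpha F$. Write $G=\sum g_mx^m$, $g_0=0$. From $(m+1)b_{m+1}=(m+\alpha)b_m$ we get
\[
(m+1)g_{m+1}=(m+\alpha)g_m+(m+\alpha)b_m\Big(\frac1{\alpha+m}-\frac1{1+m}\Big)=(m+\alpha)g_m+b_m-b_{m+1},
\]
that is, $(1-x)G'-\alpha G=F-(F-1)/x$. Therefore
\begin{equation}\label{eq:d1}
\Big(\frac GF\Big)'=\frac{(1-x)G'-\alpha G}{(1-x)F}=\frac{x-1+(1-x)^\alpha}{x(1-x)}=\frac{(1-x)^{\alpha-1}-1}{x}.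
\end{equation}

Take $\alpha=\frac12$, $C=4$, which is the case $\mathbf N=(2)$, and put $y=\sqrt{1-x}$. The right side of \eqref{eq:d1} is $\frac{1/y-1}{1-y^2}=\frac1{y(1+y)}$, the derivative of $-2\log(1+y)$ in $x$. Since $f(0)=1$,
\[
f(x)=\Big(\frac2{1+\sqrt{1-x}}\Big)^2 .
\]
The generating series $c(z)=2/(1+\sqrt{1-4z})$ of the Catalan numbers $\mathrm{Cat}_m$ satisfies $c=1+zc^2$, so
\[
q(z)=zc(z)^2=c(z)-1=z+2z^2+5z^3+14z^4+42z^5+\cdots,
\]
and, in accordance with Theorem~\ref{thm:full}(b),
\[
(4z-1)q=-z+2z^2+3z^3+6z^4+\cdots,\qquad (4z-1)^2q=z-6z^2+5z^3+6z^4+10z^5+\cdots .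
\]
The coefficients of $f$ are $\phi_i=\mathrm{Cat}_{i+1}/4^i$. They satisfy $\phi_0=1$ and $\phi_{i+1}/\phi_i=\frac{2i+3}{2(i+3)}$, so $\phi_i=(\frac32)_i/(3)_i=\frac8\pi\int_0^1t^i\sqrt{t(1-t)}\,dt$ by Euler's Beta integral. With \eqref{eq:mom} this proves the conjecture for $\mathbf N=(2)$.

The general proof cannot guess the density; it reads it off the cut. Here is how this looks in the example. For $x\in\mathbb H$ the number $y$ has $\operatorname{Re}y>0$ and $\operatorname{Im}y<0$, so $\arg f=-2\arg(1+y)\in(0,\pi)$. At a point $\xi>1$ approached from above, $y=-i\sqrt{\xi-1}$, so $|f(\xi)|=4/\xi$ and $\arg f(\xi)=2\arctan\sqrt{\xi-1}$. With $\xi=1/t$ we have $\sin\arg f=2\sqrt{t(1-t)}$, and $\frac1{\pi t}\operatorname{Im}f(1/t)=\frac8\pi\sqrt{t(1-t)}$ is the density found above.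

The argument of $f$ on the cut fills the whole interval $(0,\pi)$. The same holds for every $\alpha\in(0,1)$: the singularity of \eqref{eq:d1} at $1$ is integrable, $G/F$ is real on $(-\infty,1]$, and
\[
\operatorname{Im}\frac GF(\xi)=\sin(\pi\alpha)\int_1^\xi\frac{(r-1)^{\alpha-1}}r\,dr\ \uparrow\ \sin(\pi\alpha)\int_0^\infty\frac{u^{\alpha-1}}{1+u}\,du=\pi\qquad(\xi\to\infty).
\]
A power $f^\lambda$ with $\lambda>1$ therefore has argument exceeding $\pi$ far out on the cut, and one expects the sign pattern to break, as Theorem~\ref{thm:full}(d) asserts. For $\alpha=\frac12$, $\lambda=2$ we have $f^2=1+x+\frac78x^2+\cdots$, and the second difference $1-2+\frac78$ is negative.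

\begin{remark}\label{rem:hyp}
The hypothesis $\alpha_j<1$ cannot be dropped. Formula \eqref{eq:d1} holds for every $\alpha>0$. For $\alpha=1$ (which is what $N_1=1$ would produce) it gives $f=1$, $q=z$, and the coefficients with $m\ge n+2$ vanish. For $\alpha=2$ it gives $f=e^{-x}$, and by \eqref{eq:diff} the coefficient for $n=1$, $m=3$ is $C^2(-1-\frac12)<0$.
\end{remark}

\section{Four classical facts}\label{sec:facts}

Throughout, $\overline{\mathbb H}=\mathbb H\cup\mathbb R$, and logarithms and powers are principal.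

\medskip\noindent\textbf{Fact A (Herglotz--Nevanlinna).} An analytic function $h$ on $\mathbb H$ with $\operatorname{Im}h\ge0$ has the form
\begin{equation}\label{eq:HN}
h(x)=a_0+a_1x+\int_{\mathbb R}\Big(\frac1{r-x}-\frac r{1+r^2}\Big)d\nu(r),
\end{equation}
where $a_0\in\mathbb R$, $a_1=\lim_{y\to\infty}\frac{h(iy)}{iy}\ge0$, and $\nu$ is a positive measure with $\int\frac{d\nu(r)}{1+r^2}<\infty$. Moreover $\nu(\{r\})=\lim_{y\downarrow0}y\operatorname{Im}h(r+iy)$, and on any open interval to which $h$ extends continuously, $\nu$ has the density $\frac1\pi\operatorname{Im}h$.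

We use Fact~A for functions $h$ that are analytic on $\Lambda$ and real on $(-\infty,1)$. Then $\nu$ is carried by $[1,\infty)$. The integrand of \eqref{eq:HN} equals $\frac{1+rx}{(r-x)(1+r^2)}$ and is $O(\frac1{1+r^2})$ for $r\ge1$, locally uniformly in $x\in\Lambda$. So the right side is analytic on $\Lambda$, and \eqref{eq:HN} holds on all of $\Lambda$.

\medskip\noindent\textbf{Fact B (Poisson).} The Poisson integral of a bounded function $u$ on $\mathbb R$ is $\frac1\pi\int_{\mathbb R}\frac{\operatorname{Im}x}{|r-x|^2}u(r)\,dr$, an average of $u$ against a positive probability density. A bounded harmonic function on $\mathbb H$ with continuous boundary values off finitely many points is the Poisson integral of these values.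

\medskip\noindent\textbf{Fact C (Study's criterion \cite[Theorem 2.11]{Duren}).} If $g$ is analytic in the unit disk, $g'\ne0$ there and $\operatorname{Re}(1+\zeta g''(\zeta)/g'(\zeta))>0$, then $g$ is injective and its image is convex.

\medskip\noindent\textbf{Fact D (Hausdorff).} If $\sum_{j=0}^n\binom nj(-1)^j\phi_{l+j}\ge0$ for all $n,l\ge0$, then $\phi_i=\int_{[0,1]}t^i\,d\mu(t)$ for a positive measure $\mu$ on $[0,1]$.

\section{Beta products and boundary values}\label{sec:beta}

\subsection{The function $L$}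

Let $B_1,\dots,B_d$ be independent random variables, $B_j$ with density $\beta_{\alpha_j}$, where
\[
\beta_\alpha(b)=\frac{\sin\pi\alpha}\pi\,b^{\alpha-1}(1-b)^{-\alpha}\qquad(0<b<1).
\]
This is a probability density precisely because $0<\alpha<1$. Put $T_j=B_1\cdots B_j$, $T=T_d$, $\alpha_*=\min_j\alpha_j$ and $\alpha^*=\max_j\alpha_j$. Euler's integral gives $\mathbb E[B_j^s]=\frac{\Gamma(\alpha_j+s)}{\Gamma(\alpha_j)\Gamma(1+s)}$ for $s>-\alpha_j$. Hence $\mathbb E[T^s]=\prod_j\mathbb E[B_j^s]$ is finite for $s>-\alpha_*$, and $\mathbb E[T^m]=b_m$. Differentiating in $s$ at $s=m\ge0$, with $\psi=\Gamma'/\Gamma$,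
\[
\mathbb E[T^m\log T]=b_m\sum_j\big(\psi(\alpha_j+m)-\psi(1+m)\big),\qquad \mathbb E|\log T|=\sum_j\big(\psi(1)-\psi(\alpha_j)\big)<\infty .
\]
Since $\psi(a+m)-\psi(a)=\sum_{i<m}\frac1{a+i}$, the coefficient of $x^m$ in $G$ equals $\mathbb E[T^m\log T]-b_m\mathbb E[\log T]$. This explains the harmonic sums in $G$: they come from differentiating $b_m$ with respect to $m$. Summing geometric series for $|x|<1$, we obtain
\begin{equation}\label{eq:L}
F(x)=\mathbb E\Big[\frac1{1-xT}\Big],\quad F_*(x):=\mathbb E\Big[\frac{\log T}{1-xT}\Big],\quad \frac GF=L-L(0),\quad L:=\frac{F_*}F,\quad L(0)=\mathbb E\log T .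
\end{equation}
For $x$ in a compact subset of $\Lambda$, $|1-xt|$ is bounded below on $0\le t\le1$, so the expectations continue $F$ and $F_*$ analytically to $\Lambda$. For real $x<1$, $L(x)$ is the mean of $\log T$ after reweighting the law of $T$ by $\frac1{1-xT}$.

The induction on the number of parameters uses $F_j(x)=\mathbb E[1/(1-xT_j)]$. By the binomial series and by independence,
\[
F_1(x)=(1-x)^{-\alpha_1},\qquad F_{j+1}(x)=\mathbb E\big[F_j(xB_{j+1})\big],\qquad F_d=F .
\]
Each $F_j$ is analytic on $\Lambda$, positive on $(-\infty,1)$, and satisfies $F_j(\bar x)=\overline{F_j(x)}$. Since $\operatorname{Im}\frac1{1-xt}=\frac{t\operatorname{Im}x}{|1-xt|^2}$, we have $\operatorname{Im}F_j>0$ on $\mathbb H$. So $F_j$ has no zeros in $\Lambda$, and $L$ is analytic on $\Lambda$ and real on $(-\infty,1)$.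

Two estimates on $T$ will each be used twice. We have $\frac{|\log t|}{1-t}\le\frac1t\le2$ for $\frac12\le t<1$ and $\frac{|\log t|}{1-t}\le2|\log t|$ for $t<\frac12$, so
\begin{equation}\label{eq:logint}
\mathbb E\Big[\frac{|\log T|}{1-T}\Big]<\infty .
\end{equation}
Also $T\le B_j$ for every $j$, and $\beta_\alpha(b)\ge\frac{\sin\pi\alpha}\pi b^{\alpha-1}$. Choosing $j$ with $\alpha_j=\alpha_*$,
\begin{equation}\label{eq:tail}
\mathbb P(T<\delta)\ge c_*\delta^{\alpha_*}\qquad(0<\delta\le1),\qquad c_*=\frac{\sin\pi\alpha_*}{\pi\alpha_*}.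
\end{equation}

\subsection{Behavior on the cut}

The proof takes place on the cut $(1,\infty)$, so we need boundary values of $F_j$ there, an integrable majorant near the branch point $1$, and decay at infinity. All three pass from $F_j$ to $F_{j+1}$. The point is that averaging against $\beta_\alpha$ does not add the orders of the singularities at $1$; the larger order survives.

\begin{lemma}\label{lem:aux}
For $\tau,\alpha\in(0,1)$ and $R\ge2$ there is $K$ such that
\[
\int_0^1|1-\xi b|^{-\tau}\beta_\alpha(b)\,db\le K|1-\xi|^{-\max(\tau,\alpha)}\qquad(0\le\xi\le R,\ \xi\ne1).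
\]
\end{lemma}

\begin{proof}
Since $|1-\xi|\le R$, the factor $|1-\xi|^{-\max(\tau,\alpha)}$ dominates, up to constants, each of $1$, $|1-\xi|^{-\tau}$ and $|1-\xi|^{-\alpha}$. If $\xi\le\frac12$ the integral is at most $2^\tau$. Let $\frac12\le\xi\le R$. The part $b<\frac1{2R}$ contributes at most $2^\tau$, because $\xi b<\frac12$ there. For $b\ge\frac1{2R}$ we have $\beta_\alpha(b)\le(2R)^{1-\alpha}(1-b)^{-\alpha}$ and $|1-\xi b|\ge\frac12|\xi^{-1}-b|$. The two remaining singular points $1$ and $\xi^{-1}\in(0,2]$ are at distance $\delta=|1-\xi^{-1}|$, so each $b$ is at distance at least $\delta/2$ from one of them. Hence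
\[
\int_0^1|\xi^{-1}-b|^{-\tau}(1-b)^{-\alpha}db\le\Big(\frac\delta2\Big)^{-\alpha}\int_{-2}^2|w|^{-\tau}dw+\Big(\frac\delta2\Big)^{-\tau}\int_0^1(1-b)^{-\alpha}db ,
\]
and $\delta=|1-\xi|/\xi\ge|1-\xi|/R$.
\end{proof}

\begin{lemma}\label{lem:bdry}
Let $1\le j\le d$.
\begin{enumerate}
\item[(a)] For $R>0$ there is $K$ with $|F_j(x)|\le K|1-\operatorname{Re}x|^{-\alpha^*}$ whenever $x\in\mathbb H$, $0\le\operatorname{Re}x\le R$, $\operatorname{Re}x\ne1$. Also $|F_j(x)|\le1$ if $\operatorname{Re}x\le0$.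
\item[(b)] $F_j|_{\mathbb H}$ extends continuously to $\overline{\mathbb H}\setminus\{1\}$. The extension, still denoted $F_j$, obeys the bounds \textup{(a)}, satisfies $\operatorname{Im}F_j(\xi)>0$ for $\xi>1$, and, if $j<d$, $F_{j+1}(\xi)=\int_0^1F_j(\xi b)\beta_{\alpha_{j+1}}(b)\,db$ for real $\xi\ne1$.
\item[(c)] $F_j(x)\to0$ as $|x|\to\infty$ in $\overline{\mathbb H}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\operatorname{Re}x\le0$ then $|1-xT_j|\ge1$. Let $0\le\operatorname{Re}x\le R$, where we may take $R\ge2$. For $j=1$, $|F_1(x)|\le|1-\operatorname{Re}x|^{-\alpha_1}\le R^{\alpha^*-\alpha_1}|1-\operatorname{Re}x|^{-\alpha^*}$. If the bound holds for $F_j$, then $|F_{j+1}(x)|\le K\,\mathbb E|1-(\operatorname{Re}x)B_{j+1}|^{-\alpha^*}$, and Lemma~\ref{lem:aux} with $\tau=\alpha^*$ gives it for $F_{j+1}$.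

(b) On $(-\infty,1)$ each $F_j$ is analytic and the integral formula is the recursion above. Bounds on $\mathbb H$ pass to a continuous extension. It remains to treat points $\xi_0>1$. The function $F_1$ extends, with $F_1(\xi)=(\xi-1)^{-\alpha_1}e^{i\pi\alpha_1}$ for $\xi>1$. Suppose $F_j$ extends with the stated properties, write $\alpha=\alpha_{j+1}$, and define $F_{j+1}$ on $(1,\infty)$ by the integral, which converges by (a) and Lemma~\ref{lem:aux}. Let $x\to\xi_0$ in $\overline{\mathbb H}$. Then $F_j(xb)\to F_j(\xi_0b)$ for $b\ne1/\xi_0$. The singularity of the majorant in (a) moves with $x$, so dominated convergence does not apply directly. Instead choose $p>1$ with $p\alpha^*<1$. By (a) and Lemma~\ref{lem:aux} with $\tau=p\alpha^*$, the integrals $\int_0^1|F_j(xb)|^p\beta_\alpha(b)\,db$ are bounded for $x$ near $\xi_0$. On a probability space, a family bounded in $L^p$ with $p>1$ is uniformly integrable, and Vitali's theorem turns almost everywhere convergence into convergence of the integrals.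 So $F_{j+1}(x)\to F_{j+1}(\xi_0)$. Finally, for $\xi>1$, $\operatorname{Im}F_j(\xi b)$ vanishes for $b<1/\xi$ and is positive for $b>1/\xi$, so $\operatorname{Im}F_{j+1}(\xi)>0$.

(c) For $j=1$, $|F_1(x)|=|1-x|^{-\alpha_1}$. Suppose the claim holds for $j$; by continuity $D=\sup\{|F_j(x)|:x\in\overline{\mathbb H},\ |x|\ge2\}$ is finite. Let $\alpha=\alpha_{j+1}$, $x=|x|e^{i\theta}$, $|x|\ge4$, and split $\int_0^1F_j(xb)\beta_\alpha(b)\,db$ at $b=2/|x|$.

For $b<2/|x|\le\frac12$ we have $\beta_\alpha(b)\le2b^{\alpha-1}$. With $v=b|x|$ and (a) for $R=2$, this part is at most a constant times $|x|^{-\alpha}\int_0^2v^{\alpha-1}\big(1+|1-v\cos\theta|^{-\alpha^*}\big)dv$. The integral is bounded uniformly in $\theta$. Indeed, $|1-v\cos\theta|\ge\frac12$ if $v<\frac12$ or $\cos\theta\le\frac14$; and if $\cos\theta>\frac14$, the substitution $w=1-v\cos\theta$ gives $\int_{1/2}^2|1-v\cos\theta|^{-\alpha^*}dv\le4\int_{-1}^1|w|^{-\alpha^*}dw$. So this part is $O(|x|^{-\alpha})$.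

For $b\ge2/|x|$ the integrand is bounded by $D\beta_\alpha(b)$ and tends to $0$ for each $b$ along any sequence with $|x|\to\infty$. Dominated convergence finishes the proof.
\end{proof}

For real $\xi\ne1$ put $A_j(\xi)=\arg F_j(\xi)$. By Lemma~\ref{lem:bdry}(b), $A_j=0$ on $(-\infty,1)$, and $A_j$ is continuous with values in $(0,\pi)$ on $(1,\infty)$.

\section{The argument of $F$ increases along the cut}\label{sec:arg}

\begin{proposition}\label{prop:mono}
Each $A_j$ is nondecreasing on $\mathbb R\setminus\{1\}$.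
\end{proposition}

\subsection{The case $\alpha_1=\alpha_2=\frac12$}

For $j=1$ the argument is the constant $\pi\alpha_1$ on the cut, so the first case with content is $j=2$. Let $\alpha_1=\alpha_2=\frac12$ and $\xi>1$. Substituting $s=\xi b$ in Lemma~\ref{lem:bdry}(b),
\[
\pi F_2(\xi)=\int_0^\xi\omega(s)\,ds,\qquad \omega(s)=s^{-1/2}(1-s)^{-1/2}(\xi-s)^{-1/2},
\]
with boundary values from $\mathbb H$, so that $(1-s)^{-1/2}=i(s-1)^{-1/2}$ for $s>1$. The part over $(0,1)$ is real and equals $\xi^{-1/2}\int_0^1(1-s/\xi)^{-1/2}(s(1-s))^{-1/2}ds=\pi\xi^{-1/2}F_2(1/\xi)$. In the part over $(1,\xi)$ put $s=\xi-(\xi-1)v$; it becomes $i\int_0^1(\xi-(\xi-1)v)^{-1/2}(v(1-v))^{-1/2}dv=i\pi\xi^{-1/2}F_2(1-1/\xi)$. Hence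
\[
\tan A_2(\xi)=\frac{F_2(1-1/\xi)}{F_2(1/\xi)} .
\]
On $(0,1)$, $F_2$ increases from $1$ to $\int_0^1(1-b)^{-1/2}\beta_{1/2}(b)\,db=\infty$, so $A_2$ increases from $0$ to $\pi/2$.

This computation uses a symmetry of the parameters $\frac12,\frac12$. What generalizes is its geometry. A primitive $W$ of $\omega$ is a Schwarz--Christoffel map: $\arg\omega$ equals $-\frac\pi2,0,\frac\pi2,\pi$ on the intervals cut out by $0,1,\xi$, and $W$ maps $\mathbb H$ onto a rectangle of which $\pi F_2(\xi)=W(\xi)-W(0)$ is the diagonal (Figure~\ref{fig:rect}). Along the preimage $\gamma$ of the diagonal, $\omega(s)\,ds$ has constant argument. So a quotient $\int_0^\xi h\omega\big/\int_0^\xi\omega$, in which the weight $\omega$ is complex on the real segment, becomes a true average of $h$ when the path is moved to $\gamma$. The curve $\gamma$ stays in $\mathbb H$ because the rectangle is convex.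

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (-1,0)--(4.2,0);
\fill (0,0) circle (1.5pt) node[below]{$0$};
\fill (1.4,0) circle (1.5pt) node[below]{$1$};
\fill (3,0) circle (1.5pt) node[below]{$\xi$};
\draw[thick] (0,0) .. controls (0.5,1.5) and (3.5,1.5) .. (3,0);
\node at (1.9,1.4) {$\gamma$};
\node at (-0.6,1.7) {$\mathbb H$};
\draw[->] (4.4,1.1)--(5.5,1.1) node[midway,above]{$W$};
\draw (6.5,0) rectangle (9.5,2.1);
\draw[thick] (6.5,0)--(9.5,2.1);
\node[below] at (6.5,0) {$W(0)$};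
\node[below] at (9.5,0) {$W(1)$};
\node[above] at (9.5,2.1) {$W(\xi)$};
\node[above] at (6.5,2.1) {$W(\infty)$};
\draw (7.3,0) arc (0:35:0.8);
\node at (7.9,0.35) {$A_2(\xi)$};
\end{tikzpicture}
\caption{A primitive $W$ of $s^{-1/2}(1-s)^{-1/2}(\xi-s)^{-1/2}$ maps the upper half-plane onto a rectangle whose diagonal $W(\xi)-W(0)$ equals $\pi F_2(\xi)$ for $\alpha_1=\alpha_2=\frac12$. The preimage $\gamma$ of the diagonal (drawn schematically) lies in the upper half-plane.}
\label{fig:rect}
\end{figure}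

\subsection{Averaging against a complex weight}

\begin{lemma}\label{lem:avg}
Let $\rho$ be a positive measure on $\mathbb R$ with $\rho(\mathbb R)\le2$, and let $\omega$ be analytic without zeros on $\mathbb H$, with $\frac{\omega'(s)}{\omega(s)}=\int_{\mathbb R}\frac{d\rho(r)}{r-s}$. Let $h$ be analytic on $\mathbb H$ with $\operatorname{Im}h\ge0$. Then for distinct $s_0,s_1\in\mathbb H$,
\[
\int_{s_0}^{s_1}\omega\,ds\ne0\qquad\text{and}\qquad\operatorname{Im}\frac{\int_{s_0}^{s_1}h\omega\,ds}{\int_{s_0}^{s_1}\omega\,ds}\ge0,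
\]
the integrals being taken along any path in $\mathbb H$.
\end{lemma}

\begin{proof}
Let $W$ be a primitive of $\omega$. We first show that $W$ is injective with convex image. Let $\chi(\zeta)=i\frac{1+\zeta}{1-\zeta}$ map the unit disk onto $\mathbb H$ and put $g=W\circ\chi$; then $g'\ne0$. We have $\chi'=\frac{2i}{(1-\zeta)^2}$ and $1+\zeta\chi''/\chi'=\frac{1+\zeta}{1-\zeta}$. Each real $r$ is $\chi(\eta)$ with $|\eta|=1$, $\eta\ne1$, and $r-\chi(\zeta)=\frac{2i(\eta-\zeta)}{(1-\eta)(1-\zeta)}$. Therefore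
\[
\frac{\zeta\chi'(\zeta)}{r-\chi(\zeta)}=\frac{\zeta(1-\eta)}{(1-\zeta)(\eta-\zeta)}=\frac\zeta{\eta-\zeta}-\frac\zeta{1-\zeta}=\frac12\Big[\frac{\eta+\zeta}{\eta-\zeta}-\frac{1+\zeta}{1-\zeta}\Big],
\]
and
\[
1+\frac{\zeta g''}{g'}=1+\frac{\zeta\chi''}{\chi'}+\zeta\chi'\cdot\Big(\frac{\omega'}\omega\circ\chi\Big)=\Big(1-\frac{\rho(\mathbb R)}2\Big)\frac{1+\zeta}{1-\zeta}+\frac12\int\frac{\eta+\zeta}{\eta-\zeta}\,d\rho(r).
\]
Because $\rho(\mathbb R)\le2$, this is an average, with nonnegative weights of total mass $1$, of functions with real part $\frac{1-|\zeta|^2}{|\eta-\zeta|^2}>0$, $|\eta|=1$. Fact~C applies: $W$ is injective, $W(\mathbb H)$ is convex, and $W^{-1}$ is analytic on $W(\mathbb H)$.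

Let $w_0=W(s_0)$ and $w_1=W(s_1)$; then $\int_{s_0}^{s_1}\omega\,ds=w_1-w_0\ne0$. The curve $\gamma(t)=W^{-1}((1-t)w_0+tw_1)$, $0\le t\le1$, is defined by convexity, is smooth, runs in $\mathbb H$ from $s_0$ to $s_1$, and satisfies $\omega(\gamma(t))\gamma'(t)=w_1-w_0$. By Cauchy's theorem the integral of $h\omega$ may be taken along $\gamma$, where it equals $(w_1-w_0)\int_0^1h(\gamma(t))\,dt$. The quotient is $\int_0^1h(\gamma(t))\,dt$.
\end{proof}

The bound on the mass is needed for convexity: for $\omega(s)=s^{-M}$, $\rho=M\delta_0$ with $2<M<3$, the image $W(\mathbb H)$ is a sector of opening $(M-1)\pi>\pi$.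

\subsection{Proof of Proposition~\ref{prop:mono}}

We use induction on $j$. Since $A_j$ vanishes on $(-\infty,1)$ and is positive on $(1,\infty)$, only the cut matters, and $A_1$ is constant there. Suppose $A_j$ is nondecreasing. Write $\Phi=F_j$, $\alpha=\alpha_{j+1}$, and fix $\xi>1$, $\kappa>1$. It suffices to prove
\begin{equation}\label{eq:goal}
\operatorname{Im}\big(F_{j+1}(\kappa\xi)/F_{j+1}(\xi)\big)\ge0 ,
\end{equation}
for this says $\sin(A_{j+1}(\kappa\xi)-A_{j+1}(\xi))\ge0$, and the difference lies in $(-\pi,\pi)$. Put, for $s\in\mathbb H$,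
\[
h(s)=\frac{\Phi(\kappa s)}{\Phi(s)},\qquad\omega(s)=\Phi(s)\,s^{\alpha-1}(\xi-s)^{-\alpha}.
\]
By Lemma~\ref{lem:bdry}(b) and the substitution $s=\xi b$, the boundary values satisfy
\begin{equation}\label{eq:quot}
\int_0^\xi\omega\,ds=\frac\pi{\sin\pi\alpha}F_{j+1}(\xi),\qquad\int_0^\xi h\omega\,ds=\int_0^\xi\Phi(\kappa s)s^{\alpha-1}(\xi-s)^{-\alpha}ds=\frac\pi{\sin\pi\alpha}F_{j+1}(\kappa\xi).
\end{equation}
So \eqref{eq:goal} has the shape of Lemma~\ref{lem:avg}. The inductive hypothesis is used twice, once for each hypothesis of that lemma.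

\emph{The function $h$.} On $\mathbb H$, $\arg\Phi\in(0,\pi)$ is bounded and harmonic with continuous boundary values $A_j$ off the point $1$. By Fact~B, $\arg\Phi(s)$ and $\arg\Phi(\kappa s)$ are the Poisson integrals of $A_j(r)$ and $A_j(\kappa r)$. The difference $A_j(\kappa r)-A_j(r)$ vanishes for $r\le0$ and, by monotonicity, lies in $[0,\pi)$ for $r>0$, $r\ne1,1/\kappa$. Hence $\arg\Phi(\kappa s)-\arg\Phi(s)\in[0,\pi)$, and $\operatorname{Im}h\ge0$ on $\mathbb H$.

\emph{The weight $\omega$.} Since $A_j$ is nondecreasing and continuous on $(1,\infty)$, there is a positive measure $\sigma$ on $[1,\infty)$ with $\sigma([1,r])=A_j(r)/\pi$ for $r>1$. Its mass is at most $1$ because $A_j<\pi$. For $r'>0$ the Poisson integral of $r\mapsto\pi\mathbf 1_{r\ge r'}$ is $\pi-\arg(s-r')=-\arg(1-s/r')$, by Fact~B again. Since $A_j(r)=\int\pi\mathbf 1_{r\ge r'}\,d\sigma(r')$ for $r\ne1$, Fubini's theorem gives $\arg\Phi(s)=-\int\arg(1-s/r)\,d\sigma(r)$. The function $\log(1-s/r)$ is bounded in $r\ge1$, locally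 uniformly in $s\in\mathbb H$. So $\log\Phi(s)+\int\log(1-s/r)\,d\sigma(r)$ is analytic on $\mathbb H$ with zero imaginary part, hence constant, and $\frac{\Phi'(s)}{\Phi(s)}=\int\frac{d\sigma(r)}{r-s}$. Consequently
\[
\frac{\omega'(s)}{\omega(s)}=\int\frac{d\sigma(r)}{r-s}+\frac{1-\alpha}{0-s}+\frac\alpha{\xi-s}=\int\frac{d\rho(r)}{r-s},\qquad\rho=\sigma+(1-\alpha)\delta_0+\alpha\delta_\xi .
\]
The measure $\rho$ is positive because $0<\alpha<1$, and $\rho(\mathbb R)\le1+(1-\alpha)+\alpha=2$. The two exponents of $\beta_\alpha$ use up exactly the mass that $\sigma$ leaves free.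

\emph{Passage to the boundary.} Apply Lemma~\ref{lem:avg} with $s_0=i\varepsilon$, $s_1=\xi+i\varepsilon$ and the horizontal path:
\[
\operatorname{Im}\frac{\int_0^\xi(h\omega)(s+i\varepsilon)\,ds}{\int_0^\xi\omega(s+i\varepsilon)\,ds}\ge0 .
\]
By Lemma~\ref{lem:bdry}(a) with $R=\kappa\xi$, the integrands are dominated, uniformly in $\varepsilon$, by $Ks^{\alpha-1}(\xi-s)^{-\alpha}|1-\kappa s|^{-\alpha^*}$ and $Ks^{\alpha-1}(\xi-s)^{-\alpha}|1-s|^{-\alpha^*}$. These are integrable on $(0,\xi)$, since all exponents exceed $-1$ and the singular points $0,1/\kappa,\xi$, respectively $0,1,\xi$, are distinct. As $\varepsilon\to0$ the two integrals converge to those in \eqref{eq:quot}, and $F_{j+1}(\xi)\ne0$. This gives \eqref{eq:goal}. \qed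

\section{The imaginary part of $L$ lies in $(0,\pi)$}\label{sec:strip}

From now on $A=A_d=\arg F$. We first place $L$ within the scope of Fact~A.

\begin{lemma}\label{lem:lower}
We have $\operatorname{Im}L>0$ on $\mathbb H$. Moreover $L(1+iy)$ is bounded as $y\downarrow0$, and $L(iy)=o(y)$ as $y\to\infty$.
\end{lemma}

\begin{proof}
Let $x\in\mathbb H$, $y=\operatorname{Im}x$, and let $T'$ be an independent copy of $T$. Then
\[
F_*(x)\overline{F(x)}=\mathbb E\Big[\frac{\log T}{(1-xT)(1-\bar xT')}\Big]=\mathbb E\Big[\log T\,\frac{(1-\bar xT)(1-xT')}{|1-xT|^2|1-xT'|^2}\Big].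
\]
Since $\operatorname{Im}[(1-\bar xt)(1-xu)]=y(t-u)$, exchanging $T$ and $T'$ and averaging gives
\[
|F(x)|^2\operatorname{Im}L(x)=\operatorname{Im}\big(F_*\overline F\big)=\frac y2\,\mathbb E\Big[\frac{(\log T-\log T')(T-T')}{|1-xT|^2|1-xT'|^2}\Big]>0,
\]
because the logarithm is increasing and $T\ne T'$ almost surely.

Near $1$: $|1-(1+iy)T|\ge1-T$, so $|F_*(1+iy)|$ is bounded by \eqref{eq:logint}, while by Fatou's lemma
\[
\liminf_{y\downarrow0}\operatorname{Re}F(1+iy)=\liminf_{y\downarrow0}\mathbb E\Big[\frac{1-T}{(1-T)^2+y^2T^2}\Big]\ge\mathbb E\Big[\frac1{1-T}\Big]\ge1 .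
\]
Near infinity: $|F_*(iy)|\le\mathbb E|\log T|$, and for $y\ge1$, by \eqref{eq:tail}, $\operatorname{Re}F(iy)=\mathbb E\frac1{1+y^2T^2}\ge\frac12\mathbb P(T<1/y)\ge\frac12c_*y^{-\alpha_*}$. So $L(iy)=O(y^{\alpha_*})$, and $\alpha_*<1$.
\end{proof}

To bound $\operatorname{Im}L$ from above we need its boundary values, but $F_*$ is as hard to control on the cut as $F$. The next lemma trades $F_*$ for a function $S$ that is analytic and positive across the cut. It comes from writing the logarithm as an integral over the negative axis, where $F$ is positive.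

\begin{lemma}\label{lem:S}
The integral $S(x)=\int_0^\infty\frac{F(-u)}{u+x}\,du$ defines an analytic function on $\mathbb C\setminus(-\infty,0]$, positive on $(0,\infty)$, and
\begin{equation}\label{eq:LS}
L(x)=-\log x-\frac{S(x)}{F(x)}\qquad(x\in\mathbb H).
\end{equation}
Consequently $L|_{\mathbb H}$ extends continuously to $\overline{\mathbb H}\setminus\{1\}$, and
\begin{equation}\label{eq:ImL}
\operatorname{Im}L(\xi)=\frac{S(\xi)\sin A(\xi)}{|F(\xi)|}>0\qquad(\xi>1).
\end{equation}
\end{lemma}

\begin{proof}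
For $t\in(0,1)$ and $x\in\mathbb H\cup\{1\}$, the partial fraction $\frac1{(1+ut)(u+x)}=\frac1{1-xt}\big[\frac1{u+x}-\frac t{1+ut}\big]$ has the primitive $\frac1{1-xt}[\log(u+x)-\log(1+ut)]$ in $u$, so
\begin{equation}\label{eq:pf}
\int_0^\infty\frac{du}{(1+ut)(u+x)}=-\frac{\log t+\log x}{1-xt}.
\end{equation}
With $x=1$, \eqref{eq:logint} gives $\int_0^\infty\frac{F(-u)}{1+u}du=\mathbb E\frac{|\log T|}{1-T}<\infty$. For $x$ in a compact subset of $\mathbb C\setminus(-\infty,0]$, the ratio $|u+x|/(1+u)$ is bounded below on $u\ge0$. So $S$ converges absolutely and locally uniformly, and Fubini's theorem permits taking expectations in \eqref{eq:pf}: $S=-F_*-F\log x$ on $\mathbb H$, which is \eqref{eq:LS}. On $(-\infty,1)$, $L$ is analytic. On $(1,\infty)$, $F$ is continuous and nonzero by Lemma~\ref{lem:bdry}(b), so the right side of \eqref{eq:LS} extends; there $\log\xi$ and $S(\xi)$ are real and $-\operatorname{Im}(1/F)=\sin A/|F|$.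
\end{proof}

By \eqref{eq:ImL} we must show $S(\xi)\sin A(\xi)<\pi|F(\xi)|$. Now $S(\xi)=\int_{-\infty}^0\frac{F(s)}{\xi-s}ds$ is a piece of the Cauchy integral of $F$ over the real line. Rotate $F$ so that it is positive at $\xi$. Cauchy's theorem then expresses $\pi|F(\xi)|$, formally, as $\int_{\mathbb R}|F(s)|\frac{\sin(A(\xi)-A(s))}{\xi-s}ds$. The negative axis contributes exactly $S(\xi)\sin A(\xi)$, the interval $(0,1)$ contributes a positive amount, and the cut contributes a nonnegative amount because $A$ is monotone. This is the only use of Proposition~\ref{prop:mono}; without it the contribution of the cut has no sign.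

\begin{lemma}\label{lem:upper}
$\operatorname{Im}L(\xi)<\pi$ for $\xi>1$.
\end{lemma}

\begin{proof}
Fix $\xi>1$ and $\varepsilon>0$. The function $s\mapsto\frac{F(s)}{\xi-i\varepsilon-s}$ is analytic on $\mathbb H$, so its integral over the boundary of the half-disk $\{\operatorname{Im}s>y,\ |s-iy|<R\}$, $0<y<1$, vanishes. On the arc $|s|\ge R-1$, so for large $R$ the arc contributes at most
\[
E_R=\frac{\pi R}{R-1-\xi-\varepsilon}\,\sup\{|F(s)|:s\in\overline{\mathbb H},\ |s|\ge R-1\},
\]
which does not depend on $y$ and tends to $0$ as $R\to\infty$ by Lemma~\ref{lem:bdry}(c). On the diameter the denominator has modulus at least $\varepsilon$ and $|F|$ has the integrable majorant of Lemma~\ref{lem:bdry}(a). Letting $y\to0$ gives $\big|\int_{-R}^R\frac{F(s)}{\xi-s-i\varepsilon}ds\big|\le E_R$.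

Put $A_0=A(\xi)$ and $\Psi(s)=e^{-iA_0}F(s)=|F(s)|e^{i(A(s)-A_0)}$. Multiplying by $e^{-iA_0}$ and taking imaginary parts,
\[
\lim_{R\to\infty}\int_{-R}^R\frac{(\xi-s)\operatorname{Im}\Psi(s)+\varepsilon\operatorname{Re}\Psi(s)}{(\xi-s)^2+\varepsilon^2}\,ds=0 .
\]
By Lemma~\ref{lem:bdry}, $\Psi$ is locally integrable and bounded near infinity, so the term with $\varepsilon\operatorname{Re}\Psi$ is integrable over $\mathbb R$. By Proposition~\ref{prop:mono} and $A-A_0\in(-\pi,\pi)$, the function $\operatorname{Im}\Psi(s)=|F(s)|\sin(A(s)-A_0)$ is $\le0$ for $s<\xi$ and $\ge0$ for $s>\xi$. Thus $(\xi-s)\operatorname{Im}\Psi(s)\le0$, and monotone convergence in $R$ gives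
\begin{equation}\label{eq:cauchy}
\int_{\mathbb R}\frac{|\xi-s|\,|\operatorname{Im}\Psi(s)|}{(\xi-s)^2+\varepsilon^2}\,ds=\int_{\mathbb R}\frac{\varepsilon\operatorname{Re}\Psi(s)}{(\xi-s)^2+\varepsilon^2}\,ds .
\end{equation}
As $\varepsilon\to0$ the right side tends to $\pi\operatorname{Re}\Psi(\xi)=\pi|F(\xi)|$: for each $\delta>0$ the part $|s-\xi|>\delta$ is at most $\varepsilon\int_{|s-\xi|>\delta}\frac{|\Psi(s)|}{(s-\xi)^2}ds\to0$, the kernel has mass tending to $\pi$ on $|s-\xi|\le\delta$, and $\Psi$ is continuous at $\xi$. On the left side keep only $s<1$, where $|\operatorname{Im}\Psi(s)|=F(s)\sin A_0$ and the kernel $\frac{\xi-s}{(\xi-s)^2+\varepsilon^2}$ increases to $\frac1{\xi-s}$. Therefore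
\[
\pi|F(\xi)|\ge\sin A_0\int_{-\infty}^1\frac{F(s)}{\xi-s}\,ds>\sin A_0\int_{-\infty}^0\frac{F(s)}{\xi-s}\,ds=S(\xi)\sin A_0 ,
\]
and \eqref{eq:ImL} gives the claim.
\end{proof}

We do not know in advance that $\operatorname{Im}L$ is bounded, so Fact~B cannot carry the bound into $\mathbb H$. Fact~A does, once mass at $1$ and at infinity is excluded.

\begin{proposition}\label{prop:strip}
We have $0<\operatorname{Im}L<\pi$ on $\mathbb H$ and on $(1,\infty)$, and
\begin{equation}\label{eq:GF}
\frac{G(x)}{F(x)}=L(x)-L(0)=\int_1^\infty\Big(\frac1{r-x}-\frac1r\Big)\frac{\operatorname{Im}L(r)}\pi\,dr\qquad(x\in\Lambda).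
\end{equation}
\end{proposition}

\begin{proof}
The bounds on $(1,\infty)$ are \eqref{eq:ImL} and Lemma~\ref{lem:upper}. By Lemma~\ref{lem:lower}, $L$ has a representation \eqref{eq:HN} with $\nu(\{1\})=0$ and $a_1=0$. By Lemma~\ref{lem:S}, $\nu$ has the density $\frac1\pi\operatorname{Im}L(r)$ on $\mathbb R\setminus\{1\}$, which vanishes on $(-\infty,1)$. Taking imaginary parts in \eqref{eq:HN} shows that $\operatorname{Im}L$ is the Poisson integral of a function with values in $[0,\pi)$ that is positive on $(1,\infty)$; hence $0<\operatorname{Im}L<\pi$ on $\mathbb H$. The representation holds on $\Lambda$, and subtracting its value at $0$ gives \eqref{eq:GF}.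
\end{proof}

\section{The integral representation and the signs}\label{sec:rep}

One more estimate is needed, to exclude an atom of the representing measure at $t=0$ and later to prove Theorem~\ref{thm:full}(d). For large $X$ the weight $\frac1{1+XT}$ pushes the law of $T$ down to the scale $1/X$, so the mean of $\log T$ is at most about $-\log X$.

\begin{lemma}\label{lem:decay}
$\displaystyle\limsup_{X\to\infty}\frac{L(-X)}{\log X}\le-1$.
\end{lemma}

\begin{proof}
Let $\delta\in(0,1)$. Choose $\alpha'\in(0,\alpha_*)$ with $\alpha_*-\alpha'<\delta(1-\alpha')$; this is possible because, as $\alpha'\uparrow\alpha_*$, the left side tends to $0$ and the right side to $\delta(1-\alpha_*)>0$. Then $\mathbb E[T^{-\alpha'}]<\infty$. For $X\ge1$, \eqref{eq:tail} gives $F(-X)\ge\frac12\mathbb P(T<1/X)\ge\frac12c_*X^{-\alpha_*}$. Let $\mathbb P_X$ be the probability measure with density $\frac1{(1+XT)F(-X)}$ with respect to $\mathbb P$, so that $L(-X)$ is the $\mathbb P_X$-mean of $\log T$. On the event $T>X^{-1+\delta}$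 we have $\frac1{1+XT}\le X^{-1}T^{-\alpha'}T^{-(1-\alpha')}\le X^{-1+(1-\delta)(1-\alpha')}T^{-\alpha'}$. Hence
\[
\mathbb P_X\big(T>X^{-1+\delta}\big)\le\frac{X^{-1+(1-\delta)(1-\alpha')}\,\mathbb E[T^{-\alpha'}]}{\frac12c_*X^{-\alpha_*}}=O\big(X^{\alpha_*-\alpha'-\delta(1-\alpha')}\big)\to0 .
\]
Since $\log T<0$ always and $\log T\le-(1-\delta)\log X$ off this event, $L(-X)\le-(1-\delta)(1-o(1))\log X$. Let $\delta\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:full}\textup{(a)}]
Let $\lambda\in(0,1]$. By \eqref{eq:L}, $f^\lambda=\exp(\lambda(L-L(0)))$ with $L(0)$ real; it is analytic on $\Lambda$ and positive on $(-\infty,1)$. By Proposition~\ref{prop:strip}, $\lambda\operatorname{Im}L\in(0,\pi)$ on $\mathbb H$; this is where $\lambda\le1$ enters. So $\operatorname{Im}f^\lambda>0$ on $\mathbb H$, and $f^\lambda$ has a representation \eqref{eq:HN} on $\Lambda$ with a measure $\nu_\lambda$ carried by $[1,\infty)$. For $X>0$, positivity of $f^\lambda(-X)$ gives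
\[
1=f^\lambda(0)\ge f^\lambda(0)-f^\lambda(-X)=a_1X+\int\Big(\frac1r-\frac1{r+X}\Big)d\nu_\lambda(r).
\]
Both terms on the right are nonnegative. Letting $X\to\infty$ yields $a_1=0$ and, by monotone convergence, $\int\frac{d\nu_\lambda(r)}r\le1$. So the two terms of the integrand in \eqref{eq:HN} are separately integrable, and $f^\lambda(x)=a+\int\frac{d\nu_\lambda(r)}{r-x}$ for a constant $a$. By dominated convergence $a=\lim_{X\to\infty}f^\lambda(-X)$, which is $0$ because $L(-X)\to-\infty$ by Lemma~\ref{lem:decay}. By Lemma~\ref{lem:lower}, $f^\lambda(1+iy)$ is bounded as $y\downarrow0$, so $\nu_\lambda(\{1\})=0$. On $(1,\infty)$, $f^\lambda$ extends continuously by Lemma~\ref{lem:S}, and $\nu_\lambda$ has the continuous density $\frac1\pi|f(r)|^\lambda\sin(\lambda\operatorname{Im}L(r))$, positive by Proposition~\ref{prop:strip}. The substitution $r=1/t$, under which $\frac{dr}{r-x}$ becomes $\frac1t\frac{dt}{1-tx}$, gives the representation with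
\[
w_\lambda(t)=\frac1{\pi t}\,|f(1/t)|^\lambda\sin\big(\lambda\operatorname{Im}L(1/t)\big)>0\qquad(0<t<1),
\]
boundary values being taken from $\mathbb H$. Setting $x=0$ shows $\int_0^1w_\lambda\,dt=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj} and Theorem~\ref{thm:full}\textup{(b)}]
For $m\ge n+1$, part (a) and \eqref{eq:mom} with $c=C$ give
\[
[z^m]\,(Cz-1)^nz\,f(Cz)^\lambda=C^{m-1}\int_0^1t^{m-1-n}(1-t)^nw_\lambda(t)\,dt>0 .
\]
The case $\lambda=1$ is Theorem~\ref{thm:conj}.

Let $1\le m\le n$ and $l=m-1\le n-1$. Now the alternating sum is truncated, and we treat each kernel $\frac1{1-tx}$ separately, after replacing $x$ by $-x$. From $1+x=(1+tx)+(1-t)x$ we get $\frac{(1+x)^n}{1+tx}=(1+x)^{n-1}+(1-t)x\frac{(1+x)^{n-1}}{1+tx}$, and by iteration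
\[
\frac{(1+x)^n}{1+tx}=\sum_{j=0}^{n-1}(1-t)^jx^j(1+x)^{n-1-j}+\frac{(1-t)^nx^n}{1+tx}.
\]
The last term does not contribute to $x^l$, the others have nonnegative coefficients, and the term $j=0$ contributes $\binom{n-1}l$. Hence $(-1)^l[x^l]\frac{(1-x)^n}{1-tx}\ge\binom{n-1}l>0$ for $t\in[0,1]$. Integrating against $w_\lambda$, we find that $[z^m](Cz-1)^nzf(Cz)^\lambda=C^{m-1}(-1)^n[x^l](1-x)^nf(x)^\lambda$ has the sign $(-1)^{n+l}=(-1)^{n+m-1}$.
\end{proof}

The case $n=0$ of the first display recovers the positivity of the coefficients of $q$.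

\section{Sharpness of the constant and of the exponent}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:full}\textup{(c)}]
By \eqref{eq:mom} and part (a), for $m\ge n+1$ and $l=m-1-n$,
\[
[z^m]\,(cz-1)^nq(z)=\int_0^1(Ct)^l(c-Ct)^nw_1(t)\,dt .
\]
If $c\ge C$ the integrand is positive on $(0,1)$. Let $c<C$ and $n$ odd. Then the integrand is negative for $t>c/C$, and for large $l$ the factor $(Ct)^l$ makes this range dominate. Precisely, put $c_1=\frac{c+C}2$. The part $t\le c/C$ contributes at most $c^lc^n$, the part $c/C<t\le c_1/C$ contributes at most $0$, and the part $t>c_1/C$ contributes at most $-c_1^{\,l}(c_1-c)^n\int_{c_1/C}^1w_1\,dt$, where the last integral is positive. Since $c_1>c$, the coefficient is negative for all large $m$.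
\end{proof}

The parity assumption is necessary: for even $n$ the integrand is positive except possibly at $t=c/C$, so these coefficients are positive for every $c>0$.

\begin{proof}[Proof of Theorem~\ref{thm:full}\textup{(d)}]
A function $\int\frac{d\mu(t)}{1-tx}$ cannot decay faster than $1/X$ at $x=-X$, while $f^\lambda$ decays at least roughly like $X^{-\lambda}$. To make use of this, let $\lambda>1$, let $\phi_i$ be the Taylor coefficients of $f^\lambda$, and suppose that all coefficients of $z^m$ in $(Cz-1)^nzf(Cz)^\lambda$ with $n\ge1$, $m\ge n+1$ are nonnegative. By \eqref{eq:diff}, the sums in Fact~D are nonnegative for $n\ge1$, $l\ge0$. For $n=0$ the condition is $\phi_l\ge0$, and it holds too: expanding $\frac1{r-x}-\frac1r=\sum_{i\ge1}x^ir^{-i-1}$ in \eqref{eq:GF} for $|x|<1$ shows that $G/F$ has nonnegative Taylor coefficients, hence so has $\exp(\lambda G/F)$. By Fact~D, $f^\lambda(x)=\int_{[0,1]}\frac{d\mu(t)}{1-tx}$ with $\mu\ge0$ of mass $\phi_0=1$, first for $|x|<1$ and then on $\Lambda$,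 where both sides are analytic. Therefore $f^\lambda(-X)\ge\frac1{1+X}$, that is,
\[
\lambda\big(L(-X)-L(0)\big)\ge-\log(1+X)\qquad(X>0).
\]
Dividing by $\log X$, letting $X\to\infty$ and using Lemma~\ref{lem:decay}, we obtain $-\lambda\ge-1$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Duren}
Duren, \emph{Univalent Functions}.

\bibitem{KR}
Christian Krattenthaler and Tanguy Rivoal, \emph{Analytic properties of mirror maps}, arXiv:1102.5375 (2011).

\end{thebibliography}
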